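# Paths that beat the mean: densities of invariant processes on regular trees

## 1. The best excess of a path that starts with a given edge

Let $d\ge 3$ and let $T_d$ be the $d$-regular tree. We write $x\sim y$ for neighbors, and a *directed edge* is an ordered pair $(x,y)$ with $x\sim y$. A path $(x_0,x_1,\dots)$, finite or infinite, is *non-backtracking* (NB) if consecutive vertices are neighbors and $x_{k+1}\ne x_{k-1}$ for all $k$. In a tree an NB path is the same as a self-avoiding path. Indeed, suppose an NB path revisits a vertex, and take $i<j$ with $x_i=x_j$ and $j-i$ minimal. Then $j-i=1$ is impossible, $j-i=2$ is a backtrack, and $j-i\ge3$ gives a cycle.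

Put a real number $\sigma(x,y)$ on each directed edge, and fix a real number $\lambda$, which we think of as a toll paid at each step. The object on which everything below turns is the best net gain of a finite path that starts with a prescribed step.

**Definition (best excess).** For a directed edge $(x,y)$,
$$h_\lambda(x,y)=\sup\Big\{\sum_{k=1}^n\big(\sigma(x_{k-1},x_k)-\lambda\big):\ n\ge1,\ (x_0,\dots,x_n)\text{ NB},\ x_0=x,\ x_1=y\Big\}\in(-\infty,\infty],$$
and
$$H_\lambda(x,y)=\max\Big(0,\max_{z\sim y,\ z\ne x}h_\lambda(y,z)\Big).$$

A path that starts with $(x,y)$ first collects $\sigma(x,y)-\lambda$. Then it either stops, or continues with some step $(y,z)$, $z\ne x$. So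
$$h_\lambda(x,y)=\sigma(x,y)-\lambda+H_\lambda(x,y).\tag{1}$$
Note that $h_\lambda\ge\sigma-\lambda>-\infty$, and that $h_\lambda$ is non-increasing in $\lambda$.

**Example.** Let $\mathcal M$ be a perfect matching of $T_d$, that is, a set of edges such that each vertex is on exactly one of them, and let $\sigma(x,y)=1$ if $xy\in\mathcal M$ and $0$ otherwise. After a matching edge, the next edge of an NB path is never in the matching. After a non-matching edge, we may take the matching edge of the vertex just reached. So the best strategy is to alternate.

* If $\lambda<\frac12$, two alternating steps gain $1-2\lambda>0$, so $h_\lambda=\infty$ at every directed edge.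
* If $\lambda=\frac12$, the steps are $\pm\frac12$, with never two $+\frac12$ in a row. Hence $h_\lambda=\frac12$ on matching edges, and $h_\lambda=0$ on the others (the values $-\frac12,0,-\frac12,0,\dots$ are the best possible).

In this example $h_\lambda$ is infinite everywhere or finite everywhere, and the change happens at $\lambda=\frac12$, the largest density of $\mathcal M$ that a path can achieve. This is what $h_\lambda$ is for: it detects the largest average that a path can collect. We now let $\sigma$ be random and ask how this largest average compares with the mean of a single label.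

## 2. Invariant processes, densities, and the inequality to be proved

**Definition (invariant process).** A random function $S:E(T_d)\to\mathbb R$ is *invariant* if for every automorphism $\varphi$ of $T_d$ the processes $(S(\varphi e))_e$ and $(S(e))_e$ have the same law. We always assume $\mathbb E|S(e)|<\infty$. If $S$ takes only the values $0,1$, we speak of *invariant percolation*. We call $S$ *non-constant* if $S(e)$ is not almost surely equal to a deterministic constant.

Recall that $\mathrm{Aut}(T_d)$ acts transitively on directed edges. If we delete the edge $xy$, we are left with two trees, rooted at $x$ and $y$, in which every vertex has $d-1$ children. All such rooted trees are isomorphic, so we can map $(x,y)$ to any $(x',y')$ and extend to both halves. In particular $m:=\mathbb E[S(e)]$ does not depend on $e$.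

**Definition (density).** For an infinite self-avoiding path $\overline x=(x_0,x_1,\dots)$ let
$$D(\overline x)=\limsup_{n\to\infty}\frac1n\sum_{k=1}^nS(x_{k-1},x_k),\qquad D(S)=\sup_{\overline x}D(\overline x),\qquad \Lambda=\operatorname{ess\,sup}D(S)\in[-\infty,\infty].$$

The supremum is over uncountably many paths; Section 4 shows that $D(S)$ agrees almost surely with an explicitly measurable random variable.

The question, from Itai Benjamini and Ori Gurel-Gurevich, "A density version for Häggström's theorem", arXiv:1702.04688 (2017), is this: for every invariant non-constant $S$ on the edges of a regular tree, is $D(S)>\mathbb E[S(e)]$, in the sense that $\Lambda>m$? In words, must some paths do strictly better than the mean? The answer is yes.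

**Theorem 1.** Let $d\ge3$ and let $S$ be invariant and integrable. Then $\Lambda\ge m$, and if $\Lambda<\infty$ then
$$\Lambda-m\ \ge\ (d-2)\,\mathbb E\big[(S(e)-\Lambda)^+\big].\tag{2}$$
If $S$ is non-constant, then $\Lambda>m$. For every $d$, the constant $d-2$ in (2) cannot be increased.

**Corollary.** (i) If $\Lambda<\infty$, then $\Lambda-m\ge\frac{d-2}{2(d-1)}\,\mathbb E|S(e)-m|$. (ii) For invariant percolation with $p=\mathbb P(S(e)=1)\in(0,1)$,
$$\Lambda\ge\frac{(d-1)p}{1+(d-2)p},\qquad\text{equivalently}\qquad\frac{\Lambda}{1-\Lambda}\ge(d-1)\frac p{1-p}\ \text{ if }\Lambda<1.\tag{3}$$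
This is an equality for the invariant perfect matching ($p=1/d$, $\Lambda=1/2$).

No boundedness, ergodicity or independence is assumed. There is also an almost sure version. Let $\mathcal I$ be the $\sigma$-field of $\mathrm{Aut}(T_d)$-invariant events, that is, the events $\{S\in A\}$ where $A\subset\mathbb R^{E(T_d)}$ is measurable and invariant under all automorphisms. Let $M=\mathbb E[S(e)\mid\mathcal I]$.

**Theorem 2.** Almost surely:

* $D(S)\ge M$, and on $\{D(S)<\infty\}$, $D(S)-M\ge(d-2)\,\mathbb E[(S(e)-D(S))^+\mid\mathcal I]$;
* $D(S)>M$ on the event that $S$ is not the same on all edges, and $D(S)=M$ on the complementary event;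
* the supremum $D(S)$ is attained by a path starting with any prescribed directed edge.

Finally, the analogous question for labels on vertices has a different answer.

**Proposition 3.** Let $f:V(T_d)\to\mathbb R$ be invariant and integrable with mean $m$, and let $D(f)$ be the supremum over self-avoiding paths of $\limsup\frac1n\sum_{k\le n}f(x_k)$. Then $D(f)\le m$ a.s. if and only if a.s. $f(x)+f(y)=2m$ for all neighbors $x\sim y$; in that case $D(f)=m$. Non-constant examples exist, e.g. $f(x)=\varepsilon(-1)^{\mathrm{dist}(o,x)}$ with $\varepsilon=\pm1$ a fair sign. So the vertex analogue of the question is false. The condition $d\ge3$ is also needed: on $T_2=\mathbb Z$, Bernoulli percolation has $D=m$ a.s.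

Here are four cases that can be done by hand.

**A random constant.** Let $S(e)=X$ for all $e$, with $X\in\{0,1\}$ a fair coin. This is non-constant by our definition, $m=\frac12$, and $D(S)=X$. With probability $\frac12$ we have $D(S)=0<m$, but $\Lambda=1>m$. This is why the inequality is about the essential supremum, and why Theorem 2 compares $D(S)$ with $M$ (here $M=X$) and not with $m$.

**Independent labels.** Let $S(e)$ be i.i.d. Bernoulli($p$), $0<p<1$. Walk greedily: at each vertex, look at the $d-1$ edges that lead onward and take one with label $1$ if there is one. The edges inspected at each step are fresh, so the collected labels are, from the second step on, i.i.d. Bernoulli with parameter $1-(1-p)^{d-1}$. By the strong law, $D(S)\ge1-(1-p)^{d-1}>p$.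

**The line.** On $T_2=\mathbb Z$ there are countably many infinite self-avoiding paths (one in each direction from each vertex). For i.i.d. Bernoulli($p$) labels the strong law gives each of them density $p$, a.s. simultaneously. So $D=m$ a.s., and $d\ge3$ must be used. This proves the last sentence of Proposition 3.

**The invariant perfect matching.** Color the edges randomly with $d$ colors so that edges sharing a vertex get different colors. At a root $o$, color the $d$ incident edges by a uniform bijection. Then move outward: color the $d-1$ outgoing edges of each vertex by a uniform bijection onto the colors not used by its parent edge, independently of everything else.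

The law of this coloring $c$ is invariant. For a finite connected vertex set $W$, let $E(W)$ be the set of edges touching $W$. If $W\ni o$, then $c|_{E(W)}$ is made by $|W|$ independent choices, one of $d!$ bijections at $o$ and one of $(d-1)!$ at each other vertex of $W$. Distinct choices give distinct colorings, and every proper coloring of $E(W)$ arises. Hence $c|_{E(W)}$ is uniform over all proper colorings of $E(W)$, each of probability $1/\big(d!\,((d-1)!)^{|W|-1}\big)$. Given $\varphi\in\mathrm{Aut}(T_d)$, take $W$ finite and connected containing $o$ and $\varphi^{-1}(o)$. Then $\varphi W$ is finite and connected and contains $o$, so $c|_{E(\varphi W)}$ is uniform over proper colorings. Therefore $(c\circ\varphi)|_{E(W)}$ is uniform over proper colorings of $E(W)$, as is $c|_{E(W)}$. Every finite set of edges lies in $E(W)$ for such a $W$, so $c\circ\varphi$ and $c$ have the same law.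

Let $S$ be the indicator of color $1$. Every vertex sees every color exactly once, so $S$ is an invariant perfect matching and $m=1/d$. Two consecutive edges of a path are never both in it, so the first $n$ edges contain at most $(n+1)/2$ matching edges, and $D\le\frac12$. The alternating path of Section 1 has density $\frac12$. So $D(S)=\Lambda=\frac12>\frac1d$.

## 3. What a fixed ray and a greedy ray give

**A fixed ray gives $\Lambda\ge m$ and no more.** Take a bi-infinite self-avoiding path $(x_k)_{k\in\mathbb Z}$. There is an automorphism that maps $x_k$ to $x_{k+1}$ for all $k$, because the branches that hang off the path at different $x_k$ are isomorphic. So the sequence $S(x_{k-1},x_k)$ is stationary. By Birkhoff's theorem its averages converge a.s. to some $Y$ with $\mathbb E Y=m$. Since $D(S)\ge Y$, we get $\Lambda\ge m$. If $Y=m$ a.s., nothing more comes out. This argument cannot be pushed to strictness as it stands: it works word for word for vertex labels and for $T_2=\mathbb Z$, and there strictness fails.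

**A greedy ray needs fresh edges.** To gain something, we must choose among several continuations. For i.i.d. labels the greedy walk works. For general $S$ it is tempting to hope that at each step we collect on average the maximum over the $d-1$ available edges, as in the first step. For the invariant perfect matching, the expected maximum over $d-1$ given edges at a vertex is $\frac{d-1}d\ge\frac23$. But $\Lambda=\frac12$, so the hoped-for bound is false. The failure is precise: once the walk has chosen its step by looking at the labels, the environment seen from its tip no longer has the original law. Here, after a label $1$, all available labels are $0$.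

**All paths at once.** The way around this is not to follow any chosen path. The function $h_\lambda$ takes all paths into account and is computed from $S$ in the same way at every directed edge. So $h_\lambda(x,y)$ has *the same law at every directed edge*, and there is no bias to control. The optimal choices enter only through the recursion (1). Expectations of differences of $h_\lambda$ at neighboring edges will vanish, and (1) turns this into information about $S$.

We will see this work in an idealized case in Section 6. Before that we need to know when $h_\lambda$ is finite, and how to subtract variables with equal law when we do not know that they are integrable.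

## 4. Finite everywhere or infinite everywhere

From now until the end of Section 6, $\sigma$ is an invariant integrable process on *directed* edges. For Theorem 1 we will take $\sigma(x,y)=\sigma(y,x)=S(xy)$, and for Proposition 3 $\sigma(x,y)=f(y)$. By transitivity on directed edges, $m:=\mathbb E\,\sigma(x,y)$ does not depend on $(x,y)$. Let $D$ be the supremum of $\limsup_n\frac1n\sum_{k\le n}\sigma(x_{k-1},x_k)$ over infinite NB paths.

The supremum that defines $h_\lambda(x,y)$ is over countably many finite paths, so $h_\lambda(x,y)$ is measurable. Its definition commutes with automorphisms, so the process $h_\lambda$ is invariant; in particular all $h_\lambda(x,y)$ have the same law.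

**Lemma A.** For each $\lambda$, a.s. either $h_\lambda=\infty$ at every directed edge or $h_\lambda<\infty$ at every directed edge. If $h_\lambda=\infty$ everywhere, then $D\ge\lambda$. If $h_\lambda<\infty$ everywhere, then $D\le\lambda$.

**Step 1: the dichotomy.** Let $(x,y,z)$ be NB. By (1), $h_\lambda(y,z)=\infty$ forces $h_\lambda(x,y)=\infty$. So $\{h_\lambda(y,z)=\infty\}\subset\{h_\lambda(x,y)=\infty\}$. The two events have the same probability, so they coincide up to a null set. Write this as $(x,y)\approx(y,z)$; the relation "the two events coincide up to a null set" is an equivalence relation on directed edges.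

Since $d\ge3$, given $x\sim y$ and a neighbor $z\ne x$ of $y$, there is a third neighbor $w$ of $y$. The paths $(x,y,z)$, $(w,y,z)$ and $(w,y,x)$ are NB, so
$$(x,y)\approx(y,z)\approx(w,y)\approx(y,x).$$
So $(x,y)$ is equivalent to its reversal and to every $(y,z)$. By connectedness of the tree all directed edges are equivalent. As there are countably many of them, we can discard one null set, and the dichotomy follows.

**Step 2: if $h_\lambda=\infty$ everywhere, then $D\ge\lambda$.** We glue finite paths with positive gain. Start at any directed edge and take a finite NB path that begins with it and has a positive sum of $\sigma-\lambda$. At its end, choose a directed edge that continues without backtracking, and take a finite NB path that begins with this edge and has positive sum. Repeat. The resulting infinite NB path satisfies $\sum_{k\le n}(\sigma(x_{k-1},x_k)-\lambda)>0$ at the end of every block, so for infinitely many $n$. Its $\limsup$ density is at least $\lambda$.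

**Step 3: if $h_\lambda<\infty$ everywhere, then $D\le\lambda$.** Along any infinite NB path and for all $n$, $\sum_{k\le n}\sigma(x_{k-1},x_k)\le n\lambda+h_\lambda(x_0,x_1)$. Divide by $n$ and let $n\to\infty$. $\square$

Note where $d\ge3$ entered: on $\mathbb Z$ there is no third neighbor, and the two directions are not linked.

**A measurable formula for $D$.** Let
$$D^*=\sup\{\lambda\in\mathbb Q:\ h_\lambda=\infty\text{ at every directed edge}\},\qquad \sup\emptyset=-\infty.$$
This is a random variable, and it is unchanged when the labels are moved by an automorphism. Discard the null set on which the dichotomy fails for some rational $\lambda$. Since $h_\lambda$ is non-increasing in $\lambda$, the set in the definition is downward closed in $\mathbb Q$. So for rational $\lambda<D^*$ we have $h_\lambda=\infty$ everywhere and $D\ge\lambda$, and for rational $\lambda>D^*$ we have $h_\lambda<\infty$ everywhere and $D\le\lambda$. Hence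
$$D=D^*\quad\text{a.s.}\tag{4}$$

## 5. Equal laws without integrability

Suppose that $h_\lambda<\infty$ everywhere. We want to say that $\mathbb E[h_\lambda(x,y)-h_\lambda(x',y')]=0$ because both terms have the same law. If $h_\lambda$ were integrable this would be immediate, but we have no bound on $\mathbb E|h_\lambda|$. A one-sided bound on the *difference* is enough.

**Lemma B.** Let $X,Y$ be a.s. finite random variables with the same law and $\mathbb E(X-Y)^-<\infty$. Then $X-Y$ is integrable and $\mathbb E(X-Y)=0$.

*Proof.* We truncate. For $K>0$ let $\varphi_K(t)=\max(-K,\min(K,t))$. The variables $\varphi_K(X)$ and $\varphi_K(Y)$ are bounded and have the same law, so their difference has mean $0$, that is,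
$$\mathbb E\big(\varphi_K(X)-\varphi_K(Y)\big)^+=\mathbb E\big(\varphi_K(X)-\varphi_K(Y)\big)^-.$$
The difference $\varphi_K(X)-\varphi_K(Y)$ is $0$ or has the sign of $X-Y$. Its absolute value is the length of the part of the interval between $X$ and $Y$ that lies in $[-K,K]$, which increases to $|X-Y|$ as $K\to\infty$. So the positive parts increase to $(X-Y)^+$ and the negative parts to $(X-Y)^-$. By monotone convergence $\mathbb E(X-Y)^+=\mathbb E(X-Y)^-$, and the right side is finite by hypothesis. $\square$

## 6. The edges around one vertex

Fix $\lambda$ such that $h_\lambda<\infty$ everywhere a.s., and drop the index $\lambda$. Fix a vertex $o$ with neighbor set $N$, $|N|=d$. For $i\in N$ put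
$$a_i=h(o,i),\qquad b_i=H(i,o)=\max\Big(0,\max_{j\in N,\ j\ne i}a_j\Big).$$
So $a_i$ is the best excess when leaving $o$ toward $i$, and $b_i$ is the best that can still be gained after arriving at $o$ from $i$. By definition $b_i\ge a_j$ whenever $i\ne j$.

**An idealized case.** Suppose for a moment that $\lambda=m$ and $h_m<\infty$ everywhere. By (1), $h(i,o)-h(o,j)=\sigma(i,o)-m+(b_i-a_j)$. If the left side has mean $0$, then $\mathbb E[b_i-a_j]=0$, so $b_i=a_j$ a.s. for all $i\ne j$. As $d\ge3$, for each $i$ there are distinct $j,k$ other than $i$; then $b_j=a_k=b_i$, and $b_j=a_i$, so $a_i=b_i$. That is, $h(o,i)=H(i,o)$ for all neighboring pairs. Now write (1) in both directions of an edge $xy$ and add: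
$$\sigma(x,y)+\sigma(y,x)-2m=\big[h(x,y)-H(y,x)\big]+\big[h(y,x)-H(x,y)\big]=0.$$
If $\sigma(x,y)=\sigma(y,x)=S(xy)$, this says that $S$ is constant.

So the mechanism is this: invariance forces $h$ to behave like a potential along every direction, hence $\sigma-\lambda$ would have to change sign when the edge is reversed, while $S$ does not see the direction. What is missing is that $\Lambda=m$ does not tell us that $h_m$ is finite; Lemma A gives finiteness only for $\lambda>\Lambda$. So we take $\lambda$ a little larger and keep track of the error $\lambda-m$.

**Proposition C.** If $h_\lambda<\infty$ a.s. at all directed edges (in particular if $\lambda>\operatorname{ess\,sup}D$), then $\lambda\ge m$ and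
$$\mathbb E\big[(\sigma(x,y)+\sigma(y,x)-2\lambda)^+\big]\le\frac{2(\lambda-m)}{d-2}.\tag{5}$$

*Proof.* First the parenthesis. If $\lambda>\operatorname{ess\,sup}D$, then a.s. $D<\lambda$. By Lemma A, $h_\lambda=\infty$ everywhere would force $D\ge\lambda$; so a.s. $h_\lambda<\infty$ everywhere. Put $\delta=\lambda-m$.

**Step 1: the mean slack is $\delta$.** We show that
$$\mathbb E[b_i-a_j]=\delta\qquad\text{for all }i\ne j\text{ in }N.\tag{6}$$
By (1) for the directed edge $(i,o)$,
$$h(i,o)-h(o,j)=\sigma(i,o)-\lambda+(b_i-a_j)\ \ge\ \sigma(i,o)-\lambda.$$
The right side is integrable, so the negative part of the left side is integrable. Also $h(i,o)$ and $h(o,j)$ are a.s. finite and have the same law. By Lemma B their difference is integrable with mean $0$. Hence $b_i-a_j$ is integrable and $0=m-\lambda+\mathbb E[b_i-a_j]$, which is (6). Since $b_i-a_j\ge0$, we get $\delta\ge0$, i.e. $\lambda\ge m$.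

**Step 2: $a_i$ exceeds $b_i$ by little.** In the idealized case we had $a_i=b_i$. Now we compare $a_i$ and $b_i$ through the slacks in (6). We claim that, always,
$$\sum_{i\in N}(a_i-b_i)^+\ \le\ \frac1{(d-1)(d-2)}\sum_{i\ne j}(b_i-a_j),\tag{7}$$
where the last sum is over ordered pairs of distinct elements of $N$. If $a_{i_0}>b_{i_0}$, then $a_{i_0}>a_j$ for all $j\ne i_0$; so this happens for at most one index $i_0$. If it happens for none, the left side is $0$ and the right side is $\ge0$. Suppose it happens for $i_0$. Take any ordered pair $i\ne j$ in $N\setminus\{i_0\}$; there are $(d-1)(d-2)$ such pairs. As $i\ne i_0$, we have $b_i\ge a_{i_0}$. As $j\ne i_0$, we have $a_j\le b_{i_0}$. So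
$$b_i-a_j\ \ge\ a_{i_0}-b_{i_0}.$$
The other terms on the right of (7) are $\ge0$, and (7) follows.

Take expectations in (7). Since $\mathrm{Aut}(T_d)$ contains an automorphism that takes $(o,i)$ to $(o,i')$ for any $i,i'\in N$, the $d$ terms on the left have equal means. By (6) the sum on the right has mean $d(d-1)\delta$. So $d\,\mathbb E(a_i-b_i)^+\le\frac{d(d-1)\delta}{(d-1)(d-2)}$, that is,
$$\mathbb E(a_i-b_i)^+\le\frac{\delta}{d-2}.\tag{8}$$

**Step 3: add the two directions of an edge.** By (1) for $(x,y)$ and for $(y,x)$,
$$\sigma(x,y)+\sigma(y,x)-2\lambda=\big[h(x,y)-H(y,x)\big]+\big[h(y,x)-H(x,y)\big].\tag{9}$$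
The first bracket is $a_i-b_i$ for the vertex $o=x$ and $i=y$. The second is $a_i-b_i$ for $o=y$ and $i=x$. By (8) the positive part of each bracket has mean at most $\delta/(d-2)$. Since $(u+v)^+\le u^++v^+$, (5) follows. $\square$

**Check on the perfect matching.** Let $\sigma$ be the invariant perfect matching and $\lambda=\frac12$, so $\delta=\frac12-\frac1d=\frac{d-2}{2d}$. By Section 1, $a_i=\frac12$ if $oi$ is the matching edge of $o$, and $a_i=0$ otherwise; so $b_i=0$ if $oi$ is the matching edge and $b_i=\frac12$ otherwise. The slack $b_i-a_j$ is $\frac12$ if neither $oi$ nor $oj$ is the matching edge, and $0$ otherwise. Its mean is $\frac12\cdot\frac{d-2}d=\delta$, as (6) says. And $\mathbb E(a_i-b_i)^+=\frac12\cdot\frac1d=\frac\delta{d-2}$, so (8) is an equality.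

## 7. Strict inequality for edge processes, and the constant $d-2$

*Proof of Theorem 1.* Apply Proposition C to $\sigma(x,y)=\sigma(y,x)=S(xy)$; then $D=D(S)$. The left side of (5) is $2\,\mathbb E(S(e)-\lambda)^+$. If $\Lambda=\infty$, then $\Lambda>m$ and there is nothing more to prove. So let $\Lambda<\infty$.

**Step 1: the weak inequality and (2).** For every real $\lambda>\Lambda$, Proposition C gives
$$\lambda\ge m\qquad\text{and}\qquad(d-2)\,\mathbb E(S(e)-\lambda)^+\le\lambda-m.$$
The first inequality for all such $\lambda$ gives $\Lambda\ge m$; in particular $\Lambda$ is finite. As $\lambda\downarrow\Lambda$, $(S(e)-\lambda)^+$ increases to $(S(e)-\Lambda)^+$, and monotone convergence gives (2).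

**Step 2: strictness.** Suppose $\Lambda=m$. Then (2) gives $\mathbb E(S(e)-m)^+=0$, so $S(e)\le m$ a.s. Since $\mathbb E S(e)=m$, it follows that $S(e)=m$ a.s., i.e. $S$ is constant. So if $S$ is non-constant, then $\Lambda>m$.

**Step 3: the constant cannot be increased.** For the invariant perfect matching of Section 2, $m=\frac1d$ and $\Lambda=\frac12$. Then $\Lambda-m=\frac{d-2}{2d}$, and $(d-2)\,\mathbb E(S(e)-\frac12)^+=(d-2)\cdot\frac1d\cdot\frac12=\frac{d-2}{2d}$. So (2) is an equality, and since $\mathbb E(S(e)-\Lambda)^+=\frac1{2d}>0$, no larger constant is possible. $\square$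

*Proof of the Corollary.* (i) Since $\Lambda\ge m$, we have $(S-m)^+\le(S-\Lambda)^++(\Lambda-m)$. Since $S-m$ has mean $0$, $\mathbb E|S-m|=2\,\mathbb E(S-m)^+$. With (2),
$$\mathbb E|S(e)-m|\le2(\Lambda-m)\Big(\frac1{d-2}+1\Big)=\frac{2(d-1)}{d-2}(\Lambda-m).$$

(ii) Here $m=p$ and $0<p\le\Lambda\le1$, so $(S-\Lambda)^+$ equals $1-\Lambda$ when $S=1$ and $0$ when $S=0$. Thus (2) reads
$$\Lambda-p\ge(d-2)\,p\,(1-\Lambda).$$
Collecting the terms with $\Lambda$ gives $\Lambda(1+(d-2)p)\ge(d-1)p$, the first form of (3). Writing $\Lambda-p=\Lambda(1-p)-p(1-\Lambda)$ turns the same inequality into $\Lambda(1-p)\ge(d-1)p(1-\Lambda)$, and if $\Lambda<1$, division by $(1-p)(1-\Lambda)$ gives the second form. For the perfect matching, $\frac{(d-1)/d}{1+(d-2)/d}=\frac{d-1}{2d-2}=\frac12=\Lambda$. $\square$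

## 8. The almost sure version and optimal paths

*Proof of Theorem 2.* We use $D^*$ from Section 4 with $\sigma(x,y)=\sigma(y,x)=S(xy)$. By (4), $D(S)=D^*$ a.s., and $D^*$ is $\mathcal I$-measurable.

**Step 1: conditioning on an invariant event keeps the hypotheses.** Let $B=\{S\in A\}\in\mathcal I$ and let $\varphi$ be an automorphism. Since $A$ is invariant, $\{S\in A\}=\{S\circ\varphi\in A\}$. So for measurable $C$,
$$\mathbb P(S\circ\varphi\in C,\,B)=\mathbb P(S\circ\varphi\in C,\ S\circ\varphi\in A)=\mathbb P(S\in C,\,B).$$
So if $\mathbb P(B)>0$, then $S$ is invariant under $\mathbb P(\cdot\mid B)$, and it is still integrable. Moreover $\mathbb E[S(\varphi e);B]=\mathbb E[S(e);B]$ for all $B\in\mathcal I$, so $M$ does not depend on $e$ up to null sets.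

**Step 2: the conditional inequality at a rational level.** Let $\lambda\in\mathbb Q$ and $B\in\mathcal I$ with $B\subset\{D^*<\lambda\}$ and $\mathbb P(B)>0$. On $B$ it is not the case that $h_\lambda=\infty$ everywhere, so by Lemma A a.s. $h_\lambda<\infty$ everywhere on $B$. Proposition C under $\mathbb P(\cdot\mid B)$ gives
$$\lambda-\mathbb E[S(e)\mid B]\ge(d-2)\,\mathbb E[(S(e)-\lambda)^+\mid B].$$
Put $Z_\lambda=\lambda-M-(d-2)\,\mathbb E[(S(e)-\lambda)^+\mid\mathcal I]$. We have shown $\mathbb E[Z_\lambda;B]\ge0$ for all $B\in\mathcal I$ with $B\subset\{D^*<\lambda\}$. As $Z_\lambda$ is $\mathcal I$-measurable, $Z_\lambda\ge0$ a.s. on $\{D^*<\lambda\}$. Thus a.s., for all rational $\lambda$,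
$$\lambda-M\ge(d-2)\,\mathbb E[(S(e)-\lambda)^+\mid\mathcal I]\qquad\text{on }\{D^*<\lambda\}.\tag{10}$$
In particular every rational $\lambda>D^*$ satisfies $\lambda\ge M$, so $D^*\ge M>-\infty$ a.s.

**Step 3: let $\lambda$ decrease to the random level $D^*$.** On $\{D^*<\infty\}$ put $R_n=(\lfloor nD^*\rfloor+1)/n$. This is $\mathcal I$-measurable, takes countably many rational values, and satisfies $D^*<R_n\le D^*+\frac1n$. On $\{R_n=r\}$ we apply (10) with $\lambda=r$; since $\{R_n=r\}\in\mathcal I$, we get a.s. on $\{D^*<\infty\}$
$$R_n-M\ge(d-2)\,\mathbb E[(S(e)-R_n)^+\mid\mathcal I]\ge(d-2)\Big(\mathbb E[(S(e)-D^*)^+\mid\mathcal I]-\frac1n\Big).$$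
(The conditional expectation on the right is finite, since $D^*\ge M$ gives $(S(e)-D^*)^+\le(S(e)-M)^+$.) Let $n\to\infty$:
$$D^*-M\ge(d-2)\,\mathbb E[(S(e)-D^*)^+\mid\mathcal I]\qquad\text{a.s. on }\{D^*<\infty\}.$$
This is the first item of Theorem 2.

**Step 4: when is $D(S)=M$?** The event $G=\{D^*=M\}$ is in $\mathcal I$, and $D^*<\infty$ on it, up to a null set. By Step 3, $\mathbb E[(S(e)-M)^+\mid\mathcal I]=0$ on $G$, so $S(e)\le M$ a.s. on $G$. Since $\mathbb E[S(e)-M;G]=0$, we get $S(e)=M$ a.s. on $G$. This holds for each of the countably many edges $e$, so a.s. on $G$ the process $S$ is the same on all edges. Hence $D(S)>M$ a.s. on the event that $S$ is not the same on all edges.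

Conversely, let $A_0\in\mathcal I$ be the event that $S$ takes one common value $X$ on all edges. On $A_0$, clearly $D(S)=X$. The variable $X\mathbf 1_{A_0}=S(e)\mathbf 1_{A_0}$ is $\mathcal I$-measurable, so $M\mathbf 1_{A_0}=\mathbb E[S(e)\mathbf 1_{A_0}\mid\mathcal I]=X\mathbf 1_{A_0}$. So $D(S)=X=M$ a.s. on $A_0$.

**Step 5: an optimal path from a prescribed directed edge.** Work outside the null sets above. Since $D^*>-\infty$, we can choose rationals $\lambda_k\uparrow D^*$ with $\lambda_k<D^*$. Then $h_{\lambda_k}=\infty$ at every directed edge, for every $k$. Start with the prescribed directed edge as the path already built. At stage $k$, let $s_k$ be the sum of $S-\lambda_k$ over the path already built. Choose a directed edge that continues it without backtracking, and from that edge take a finite NB path whose sum of $S-\lambda_k$ exceeds $|s_k|$; this exists because $h_{\lambda_k}=\infty$ there. Append it. Now the total sum of $S-\lambda_k$ is positive, so at the end of stage $k$ the average of $S$ along the path is at least $\lambda_k$. The infinite path obtained in the limit has $\limsup$ density at least $\lim_k\lambda_k=D^*=D(S)$, hence exactly $D(S)$. $\square$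

## 9. Labels on vertices

The idealized computation of Section 6 ended with $\sigma(x,y)+\sigma(y,x)=2m$. For edge labels this says that $S$ is constant. For vertex labels it says something weaker, and that is the whole difference.

*Proof of Proposition 3.* Put $\sigma(x,y)=f(y)$. This is an invariant integrable process on directed edges with mean $m$, and its $D$ is $D(f)$.

**Step 1: $D(f)\le m$ forces $f(x)+f(y)=2m$.** Suppose $D(f)\le m$ a.s. Every $\lambda>m$ satisfies $\lambda>\operatorname{ess\,sup}D(f)$, so Proposition C gives
$$\mathbb E\big(f(x)+f(y)-2\lambda\big)^+\le\frac{2(\lambda-m)}{d-2}.$$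
Let $\lambda\downarrow m$. By monotone convergence $\mathbb E(f(x)+f(y)-2m)^+=0$, so $f(x)+f(y)\le2m$ a.s. The left side has mean $2m$, so equality holds a.s., for all of the countably many edges at once.

**Step 2: the converse.** Suppose $f(x)+f(y)=2m$ for all $x\sim y$. Then $f(x_{k+1})-m=-(f(x_k)-m)$ along every path, so the partial sums of $f(x_k)-m$ are bounded along the path. Every path has density $m$, and $D(f)=m$.

**Step 3: a non-constant example.** Let $f(x)=\varepsilon(-1)^{\mathrm{dist}(o,x)}$ with $\varepsilon=\pm1$ a fair sign. Every automorphism preserves or swaps the two classes of the bipartition of $T_d$, so it maps $f$ to $f$ or to $-f$, and $-f$ has the same law as $f$. So $f$ is invariant, with $m=0$, and $f(x)+f(y)=0$ for all $x\sim y$. It is non-constant and $D(f)=0=m$. So the vertex analogue of the question is false. The statement about $T_2=\mathbb Z$ was checked in Section 2. $\square$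

The hypothesis $d\ge3$ enters Proposition C itself in Step 2: one needs two distinct neighbors of $o$ besides $i_0$ for the set of ordered pairs $i\ne j$ in $N\setminus\{i_0\}$ to be non-empty. The number of these pairs, $(d-1)(d-2)$, is the source of the constant $d-2$ in (2).
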